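\title{Periodic gaps and dominated splittings\\ for fiber-bunched cocycles}

\begin{abstract}
Let $A$ be a fiber-bunched $GL(d,\mathbb{R})$-cocycle over a transitive subshift of finite type or a transitive Anosov diffeomorphism. We prove that if the $i$-th and $(i+1)$-st Lyapunov exponents differ by at least a fixed $\tau>0$ on a set of full probability, then the cocycle has a dominated splitting of index $i$. It is enough to assume the gap at periodic orbits, and the optimal rate of domination is the infimum of the periodic gaps. The proof replaces the cocycle by a block diagonal one with values in a reductive algebraic group of smallest possible dimension, shows that this cocycle and its stable holonomy preserve no field of subspaces other than the constant invariant ones, and deduces that all singular values of every orbit segment are comparable to the eigenvalue moduli of one periodic orbit.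
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Exponents and domination}
A \emph{linear cocycle} is a pair $(T,A)$, where $T:X\to X$ is a homeomorphism of a compact metric space $(X,\mathrm{dist})$ and $A:X\to GL(d,\mathbb{R})$ is continuous. Throughout, $d\geqslant2$ and $1\leqslant i\leqslant d-1$. We write
\[
A^n(x)=A(T^{n-1}x)\cdots A(Tx)A(x)\quad(n>0),\qquad A^0(x)=I .
\]
For a matrix $M$ let $\sigma_1(M)\geqslant\dots\geqslant\sigma_d(M)$ be its singular values (the semi-axes of the image of the unit ball) and let $\mathfrak{m}(M)=\inf_{\|v\|=1}\|Mv\|$ be its co-norm. There are two ways to say that $i$ directions grow faster under $A^n$ than the remaining $d-i$.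

The first is asymptotic. A point $x$ is \emph{regular} if the limits
\[
\lambda_j(x)=\lim_{n\to\infty}\frac1n\log\sigma_j(A^n(x)),\qquad j=1,\dots,d,
\]
exist. The regular points form a Borel set $\mathcal{R}$ of \emph{full probability}, which means that it has measure one for every $T$-invariant probability measure. One can ask that $\lambda_i-\lambda_{i+1}\geqslant\tau>0$ on a set of full probability.

The second is uniform. The cocycle has a \emph{dominated splitting of index $i$} if there are a splitting $\mathbb{R}^d=E_x\oplus F_x$ $(x\in X)$ with $\dim E_x=i$, $A(x)E_x=E_{Tx}$, $A(x)F_x=F_{Tx}$, and constants $C>0$, $0<\theta<1$ such that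
\begin{equation}\label{eq:dom}
\frac{\|A^n(x)|_{F_x}\|}{\mathfrak{m}(A^n(x)|_{E_x})}<C\theta^n\qquad\text{for every }x\in X\text{ and every }n\geqslant0 .
\end{equation}
We call $\theta$ the \emph{ratio}. The min--max formulas
\begin{equation}\label{eq:minmax}
\sigma_i(M)=\max_{\dim W=i}\mathfrak{m}(M|_W),\qquad \sigma_{i+1}(M)=\min_{\dim W=d-i}\|M|_W\|
\end{equation}
show that \eqref{eq:dom} implies $\sigma_{i+1}(A^n(x))<C\theta^n\sigma_i(A^n(x))$, and hence $\lambda_i-\lambda_{i+1}\geqslant-\log\theta$ at every regular point. So the uniform property implies the asymptotic one. The converse is less clear, because a gap between exponents says nothing about the time one must wait to see it, and nothing about points that no invariant measure charges.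

\begin{example}\label{ex:nontransitive}
Let $X\subset\{0,1\}^{\mathbb{Z}}$ be the set of nondecreasing sequences, with the shift $T$. It consists of two fixed points and the orbit of the point $z$ with $z_n=0$ for $n<0$ and $z_n=1$ for $n\geqslant0$. An invariant probability gives equal mass, hence mass zero, to the points of the infinite orbit, so the two fixed points form a set of full probability. Fix $\lambda>1$ and let $A(x)=\operatorname{diag}(\lambda,\lambda^{-1})$ if $x_0=0$ and $A(x)=\operatorname{diag}(\lambda^{-1},\lambda)$ if $x_0=1$. Then $\lambda_1-\lambda_2=2\log\lambda$ at both fixed points, but $A^{2n}(T^{-n}z)=I$ for all $n$, so there is no dominated splitting.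
\end{example}

In this example a long orbit segment without a gap is invisible to all invariant measures. Over a transitive hyperbolic base this cannot happen for lack of recurrence: every orbit segment is followed by a periodic orbit of about the same length. One therefore expects the converse to hold as soon as the matrix product along the segment can be compared with the product along the periodic orbit. Fiber-bunching is a condition that provides the comparison.

\subsection{Fiber-bunching}
From now on $T$ is a transitive subshift of finite type or a transitive Anosov diffeomorphism; \emph{transitive} means that for nonempty open sets $U,V$ there is $n\geqslant1$ with $T^nU\cap V\neq\emptyset$.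

A subshift of finite type carries the shift $T((x_n)_{n\in\mathbb{Z}})=(x_{n+1})_{n\in\mathbb{Z}}$ and the metric $\mathrm{dist}(x,y)=2^{-N(x,y)}$, where $N(x,y)=\max\{N\geqslant0: x_n=y_n\text{ for all }|n|<N\}$ and $\mathrm{dist}(x,x)=0$; we put $\nu=1/2$. For an Anosov diffeomorphism, $\mathrm{dist}$ is the distance of an adapted Riemannian metric: for a small $\varepsilon>0$ there is $\nu<1$ such that $T$ contracts by at least the factor $\nu$ the distances between points of a local stable set
\[
W^s_\varepsilon(a)=\{b:\mathrm{dist}(T^na,T^nb)\leqslant\varepsilon\text{ for all }n\geqslant0\},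
\]
and $T^{-1}$ does the same on the local unstable sets $W^u_\varepsilon(a)$, defined with $T^{-1}$ in place of $T$. For the shift, the local stable (unstable) set of $x$ consists of the points that agree with $x$ in all coordinates $n\geqslant0$ ($n\leqslant0$), and the contraction factor is $1/2$.

The cocycle is \emph{fiber-bunched} if $A$ is $\alpha$-H\"older for some $\alpha>0$ and
\begin{equation}\label{eq:fb}
\|A(x)\|\,\|A(x)^{-1}\|\,\nu^{\alpha}<1\qquad\text{for all }x\in X .
\end{equation}
The number $\|A(x)\|\,\|A(x)^{-1}\|=\sigma_1/\sigma_d$ measures how far $A(x)$ is from conformal, and $\nu^\alpha$ is the rate at which the values of $A$ on two asymptotic orbits approach each other; \eqref{eq:fb} says that the second effect wins. A locally constant cocycle over a subshift is $\alpha$-H\"older for every $\alpha$, hence fiber-bunched.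

\subsection{The question and the results}
The following question is posed in \cite{Velozo}. Let $(T,A)$ be a fiber-bunched $GL(d,\mathbb{R})$-cocycle over a transitive subshift of finite type or a transitive Anosov diffeomorphism, and suppose that there are $\tau>0$ and a set $\mathcal{S}\subset\mathcal{R}$ of full probability such that
\begin{equation}\label{eq:hyp}
\lambda_i(x)-\lambda_{i+1}(x)\geqslant\tau\qquad\text{for all }x\in\mathcal{S}.
\end{equation}
\emph{Does $(T,A)$ have a dominated splitting of index $i$?}

The answer is yes, and only periodic orbits matter. If $T^Nq=q$ with $N\geqslant1$, let $\chi_1\geqslant\dots\geqslant\chi_d$ be the moduli of the eigenvalues of $A^N(q)$ and define the \emph{periodic gap}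
\[
g_i(q)=\frac1N\log\frac{\chi_i}{\chi_{i+1}} .
\]
It does not depend on the choice of the period $N$, and $g_i(q)=\lambda_i(q)-\lambda_{i+1}(q)$ by the spectral radius formula applied to exterior powers (see \eqref{eq:ext}). The uniform measure on a periodic orbit gives mass one to $\mathcal{S}$, so $\mathcal{S}$ contains every periodic point, and \eqref{eq:hyp} implies $g_i(q)\geqslant\tau$ for all periodic $q$.

\begin{theorem}\label{thm:main}
Let $(T,A)$ be a fiber-bunched $GL(d,\mathbb{R})$-cocycle over a transitive subshift of finite type or a transitive Anosov diffeomorphism, and let $1\leqslant i\leqslant d-1$. If \eqref{eq:hyp} holds on a set of full probability, then $(T,A)$ has a dominated splitting of index $i$. It suffices that $g_i(q)\geqslant\tau>0$ for all periodic points $q$.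
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $(T,A)$ and $i$ be as in the first sentence of Theorem~\ref{thm:main}, and let $\Delta_i=\inf_{q}g_i(q)\geqslant0$, the infimum over all periodic points. Then
\[
\Delta_i=\inf_{\mu}\int(\lambda_i-\lambda_{i+1})\,d\mu=\lim_{n\to\infty}\frac1n\inf_{x\in X}\log\frac{\sigma_i(A^n(x))}{\sigma_{i+1}(A^n(x))},
\]
where $\mu$ runs over the $T$-invariant probability measures. There is a dominated splitting of index $i$ if and only if $\Delta_i>0$; in that case \eqref{eq:dom} holds with ratio $e^{-t}$ for every $0<t<\Delta_i$, and for no $t>\Delta_i$.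
\end{theorem}

At $t=\Delta_i$ both behaviors occur among constant cocycles with $d=3$, $i=1$, $\lambda>1$, $\Delta_1=\log\lambda$. For $A=\operatorname{diag}(\lambda,1,1)$ the ratio $\lambda^{-1}$ works. For $A=(\lambda)\oplus J$ with $J=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ it does not, since $\sigma_2(A^n)/\sigma_1(A^n)=\|J^n\|\lambda^{-n}\geqslant n\lambda^{-n}$ for large $n$.

\subsection{Plan of the proof}
Section~\ref{sec:toy} proves a special case in dimension three and lists what must be added in general. Section~\ref{sec:tools} collects the tools. Section~\ref{sec:models} reduces to a shift, constructs the holonomies (the only use of fiber-bunching), and replaces $A$ by a \emph{minimal model}, a block diagonal cocycle with holonomies in a connected reductive group $G$. It also states the key irreducibility property of this model, Proposition~\ref{prop:key}. Assuming it, Section~\ref{sec:closing} approximates singular values by periodic eigenvalues and Section~\ref{sec:proofs} proves the theorems. Sections~\ref{sec:fields} and~\ref{sec:smaller} prove Proposition~\ref{prop:key}.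

\section{A case in dimension three}\label{sec:toy}

By a theorem of Bochi and Gourmelon (Theorem~\ref{thm:BG}), domination is equivalent to a uniform exponential gap between $\sigma_i(A^n(x))$ and $\sigma_{i+1}(A^n(x))$. So the task is to pass from eigenvalues of periodic products to singular values of arbitrary products. Exterior powers put the two on the same footing. Let $r(\cdot)$ be the spectral radius. For $M\in GL(d,\mathbb{R})$ with eigenvalue moduli $\chi_1\geqslant\dots\geqslant\chi_d$ and $0\leqslant m\leqslant d$,
\begin{equation}\label{eq:ext}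
\|\Lambda^mM\|=\sigma_1\cdots\sigma_m,\qquad r(\Lambda^mM)=\chi_1\cdots\chi_m,
\end{equation}
and therefore
\begin{equation}\label{eq:quot}
\frac{\sigma_i}{\sigma_{i+1}}=\frac{\|\Lambda^iM\|^2}{\|\Lambda^{i-1}M\|\,\|\Lambda^{i+1}M\|},\qquad
\frac{\chi_i}{\chi_{i+1}}=\frac{r(\Lambda^iM)^2}{r(\Lambda^{i-1}M)\,r(\Lambda^{i+1}M)} .
\end{equation}
To bound $\chi_i/\chi_{i+1}$ from above by $\sigma_i/\sigma_{i+1}$ we need an upper bound for $r(\Lambda^iM)$, which is free since $r\leqslant\|\cdot\|$, and lower bounds for $r(\Lambda^{i\pm1}M)$, which are not.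

Let $T$ be the full shift on $k$ symbols and $A(x)=A_{x_0}$ for matrices $A_1,\dots,A_k$. For a word $w=w_0\dots w_{n-1}$ put $A_w=A_{w_{n-1}}\cdots A_{w_0}$; the matrices $A^n(x)$ are the $A_w$ with $w$ of length $n$, and $A_w$ is also the product along the periodic point $w^\infty$. If $d=2$, then $\Lambda^0$ and $\Lambda^2$ are one-dimensional, norm and spectral radius agree on them, and $e^{\tau n}\leqslant\chi_1/\chi_2\leqslant\sigma_1/\sigma_2$ for $A_w$. Nothing more is needed. For $d=3$ this inequality fails: for $\lambda>1$ the matrix
\[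
\begin{pmatrix}\lambda&0&0\\0&0&\lambda\\0&\lambda^{-2}&0\end{pmatrix}
\]
has orthogonal columns of lengths $\lambda,\lambda^{-2},\lambda$ and eigenvalues $\lambda,\pm\lambda^{-1/2}$, so $\sigma_1/\sigma_2=1$ while $\chi_1/\chi_2=\lambda^{3/2}$. Repeating $w$ may thus produce a periodic orbit that hides the second singular value. The remedy is to insert a short \emph{connecting word} $f$, chosen depending on $w$.

\begin{proposition}\label{prop:toy}
Let $d=3$, and suppose that the maps $\Lambda^2A_f$, with $f$ running over all words, span $\operatorname{End}(\Lambda^2\mathbb{R}^3)$. If $g_1(q)\geqslant\tau>0$ for all periodic $q$, then $\sigma_2(A^n(x))\leqslant Ce^{-\tau n}\sigma_1(A^n(x))$ for all $x$ and $n$.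
\end{proposition}

\begin{proof}
Choose a set $\mathcal{F}$ of nine words such that the $\Lambda^2A_f$, $f\in\mathcal{F}$, form a basis. The form $(Y,Z)\mapsto\operatorname{tr}(YZ)$ on $\operatorname{End}(\Lambda^2\mathbb{R}^3)$ is nondegenerate, so $Z\mapsto\max_{f\in\mathcal{F}}|\operatorname{tr}(\Lambda^2A_f\,Z)|$ is a norm, bounded below by $c\|Z\|$ with $c>0$. Given $w$ of length $n\geqslant1$, take $f\in\mathcal{F}$ attaining the maximum for $Z=\Lambda^2A_w$, and let $M=A_fA_w$, the product along $(wf)^\infty$. Then $r(\Lambda^2M)\geqslant\frac13|\operatorname{tr}\Lambda^2M|\geqslant\frac c3\|\Lambda^2A_w\|$ and $r(M)\leqslant\|A_f\|\,\|A_w\|$. The period is at least $n$, so \eqref{eq:quot} gives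
\[
e^{\tau n}\leqslant\frac{r(M)^2}{r(\Lambda^2M)}\leqslant\frac{3\max_{\mathcal{F}}\|A_f\|^2}{c}\cdot\frac{\|A_w\|^2}{\|\Lambda^2A_w\|}=C\,\frac{\sigma_1(A_w)}{\sigma_2(A_w)} .\qedhere
\]
\end{proof}

The general proof ends with the same computation. Three things must be added.

\emph{Reducible cocycles.} The spanning hypothesis can fail, and then norms need not be comparable to spectral radii: for the constant cocycle $J$ above, $\|J^n\|\geqslant n$ while all periodic products have spectral radius $1$. Traces see only the diagonal blocks of a block triangular cocycle. We shall therefore pass to the diagonal blocks, which take values in a reductive group $G$. The trace form is nondegenerate on the span of $G$ in any representation, and this replaces the spanning hypothesis. Returning to the triangular cocycle costs an arbitrarily small loss in the rate.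

\emph{Several exterior powers at once.} If $2\leqslant i\leqslant d-2$, one word $f$ must serve both $\Lambda^{i-1}$ and $\Lambda^{i+1}$. This is possible when $G$ is Zariski connected, because then a product of nonzero polynomial functions on $G$ is nonzero; on the disconnected group $\{\pm1\}$ the functions $1+g$ and $1-g$ have product zero. Connectedness is arranged by a finite extension of the shift.

\emph{Cocycles that are not locally constant.} This is the main difficulty. Fiber-bunching yields stable and unstable holonomies. One can change coordinates so that the stable holonomy is trivial and $A$ depends only on the future, but the unstable holonomy survives. The products along loops that play the role of the $A_f$ then span a field of subspaces that is invariant under $A$ and the stable holonomy, with no reason to be invariant under the unstable one. We must show that such a one-sided invariant field is constant and $G$-invariant, or else $G$ can be replaced by a group of smaller dimension.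

\section{Tools}\label{sec:tools}

\emph{H\"older} means H\"older for some positive exponent; finitely many H\"older maps on a bounded space have a common exponent. The letter $C$ denotes constants independent of the point and of the time $n$. Every finite-dimensional real vector space carries a fixed inner product, whose choice affects only such constants, and projective spaces $\mathbb{P}(E)$ and Grassmannians $\operatorname{Gr}_l(E)$ carry Riemannian distances.

\subsection{Singular values and three estimates}

\begin{theorem}[Bochi--Gourmelon \cite{BG}]\label{thm:BG}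
A linear cocycle over a homeomorphism of a compact metric space has a dominated splitting of index $i$ if and only if there are $C>0$ and $\theta<1$ with $\sigma_{i+1}(A^n(x))\leqslant C\theta^n\sigma_i(A^n(x))$ for all $x$ and $n\geqslant0$. Dominated splittings are continuous; in particular the angle between the two bundles is bounded below.
\end{theorem}

The ratio of the splitting can be taken equal to the rate of the singular value gap.

\begin{lemma}\label{lem:rate}
If $\sigma_{i+1}(A^n(x))\leqslant C\theta^n\sigma_i(A^n(x))$ for all $x$ and $n\geqslant 0$, with $0<\theta<1$, then the splitting given by Theorem~\ref{thm:BG} satisfies \eqref{eq:dom} with this $\theta$.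
\end{lemma}

\begin{proof}
Let $\phi>0$ be a lower bound for the angle. For $v=e+f\in E_x\oplus F_x$ put $\|v\|_x^2=\|e\|^2+\|f\|^2$. From $|\langle e,f\rangle|\leqslant\cos\phi\,\|e\|\|f\|$ we get $(1-\cos\phi)\|v\|_x^2\leqslant\|v\|^2\leqslant2\|v\|_x^2$, so by \eqref{eq:minmax} the singular values $\sigma_j'$ of $M=A^n(x)$ for the norms $\|\cdot\|_x$, $\|\cdot\|_{T^nx}$ differ from the $\sigma_j$ by a factor at most $K=K(\phi)$. In the new norms $E\perp F$, so the $\sigma_j'$ are the singular values of $M|_{E_x}$ together with those of $M|_{F_x}$. The splitting is dominated, so for $n\geqslant n_0$ we have $\mathfrak{m}(M|_{E_x})\geqslant\|M|_{F_x}\|$, whence $\sigma_i'=\mathfrak{m}(M|_{E_x})$, $\sigma_{i+1}'=\|M|_{F_x}\|$, and the quotient in \eqref{eq:dom} is at most $K^2C\theta^n$. For $n<n_0$ it is at most $\sup_x\|A^n(x)\|\|A^n(x)^{-1}\|$. Enlarge the constant.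
\end{proof}

\begin{lemma}[Interpolation]\label{lem:IP}
Let $f_n,f$ be maps between metric spaces, the domain of diameter at most $1$. If $d(f_n,f)\leqslant C\theta^n$ uniformly with $0<\theta<1$, and $f_n$ is $\beta$-H\"older with constant at most $CK^n$, $K>1$, then $f$ is H\"older.
\end{lemma}

\begin{proof}
For $x\neq y$ at distance $\varrho$ choose $n\geqslant 0$ with $K^n\leqslant\varrho^{-\beta/2}<K^{n+1}$, and write $\theta=K^{-\kappa}$, $\kappa>0$. Then $d(f(x),f(y))\leqslant2C\theta^n+CK^n\varrho^\beta\leqslant2CK^{\kappa}\varrho^{\kappa\beta/2}+C\varrho^{\beta/2}$.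
\end{proof}

On a shift space $T^{\pm1}$ is $2$-Lipschitz. Hence a product of at most $Cn$ factors $F\circ T^j$, $|j|\leqslant n$, with $F$ in a finite list of $\beta$-H\"older matrix functions, is $\beta$-H\"older with constant at most $C'K^n$. This is how the second hypothesis of Lemma~\ref{lem:IP} is met below.

\begin{lemma}[Triangular products]\label{lem:TR}
Let $B$ be a continuous cocycle that is block triangular for a fixed decomposition into $J$ blocks, with diagonal blocks satisfying $\|B_k^n(x)\|\leqslant C\theta^n$ for all $x,n,k$, where $\theta>0$. Then for every $\theta'>\theta$ there is $C'$ with $\|B^n(x)\|\leqslant C'\theta'^n$.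
\end{lemma}

\begin{proof}
Expand a block of $B^n(x)$ as a sum over sequences of block indices. In a nonzero term the sequence is monotone, so it changes value $j\leqslant J-1$ times; there are at most polynomially many such sequences. The term is a product of $j$ off-diagonal blocks, each bounded by $\sup\|B\|$, and of $j+1$ products $B_k^{n'}(\cdot)$ of total length $n-j$. So it is bounded by $C''\theta^n$ with $C''$ independent of $n$.
\end{proof}

\subsection{Real algebraic groups}\label{sec:alg}
An \emph{algebraic group} is a Zariski closed subgroup $G$ of some $GL(k,\mathbb{R})$. It is a Lie group; $\mathfrak{g}$ is its Lie algebra and $\dim G=\dim\mathfrak{g}$. For algebraic subgroups $R,S$ of $G$ the Lie algebra of $R\cap S$ is $\mathfrak{r}\cap\mathfrak{s}$, and every descending chain of algebraic subgroups is eventually constant. The Zariski closure $G_{\mathbb{C}}$ of $G$ in $GL(k,\mathbb{C})$ is stable under complex conjugation and has Lie algebra $\mathfrak{g}\otimes\mathbb{C}$. The Zariski identity component $G^0$ is a normal algebraic subgroup of finite index, irreducible for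 the Zariski topology, and it contains a neighborhood of $1$ in $G$. The Hausdorff identity component of $G$ is Zariski dense in $G^0$, so:
\begin{itemize}
\item[(A0)] An algebraic subgroup of $G$ that contains the Hausdorff identity component of $G$, for instance one of dimension $\dim G$, contains $G^0$. In particular, in a representation a $\mathfrak{g}$-invariant subspace is $G^0$-invariant.
\end{itemize}
\emph{Representations} are real, finite-dimensional and rational. A group is \emph{unipotent} if $g-1$ is nilpotent for all its elements $g$. The \emph{unipotent radical} $R_u(G)$ is the largest normal unipotent algebraic subgroup, and $G$ is \emph{reductive} if $R_u(G)=1$. We use the following standard facts.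
\begin{itemize}
\item[(A1)] (Chevalley; \cite[5.1]{Borel}.) If $S\subset G$ is an algebraic subgroup, there are a representation $E$ of $G$ and a line $\ell\subset E$ with $S=\operatorname{Stab}_G(\ell)$ and $\mathfrak{s}=\{\xi\in\mathfrak{g}:\xi\ell\subset\ell\}$.
\item[(A2)] (Mostow.) $G=\bar G\ltimes R_u(G)$ with $\bar G$ a reductive algebraic subgroup, called a \emph{Levi factor}, and the projection $G\to\bar G$ is a rational homomorphism. Unipotent algebraic groups are connected, and $R_u(G^0)=R_u(G)$.
\item[(A3)] Representations of reductive groups are completely reducible. The group $R_u(G)$ acts trivially in irreducible representations of $G$.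
\item[(A4)] (Borel--Serre; \cite[3.1.3]{Zimmer}.) For a representation $E$, the orbits of $G$ in $\mathbb{P}(E)$ are open in their Hausdorff closures. Hence they are embedded submanifolds, and every point of an orbit $Go$ has a neighborhood $U$ in $Go$ with a smooth map $s:U\to G$ such that $s(y)o=y$.
\item[(A5)] If $\varpi$ is a rational homomorphism defined on $G$, the Zariski closure of $\varpi(G)$ has Lie algebra $d\varpi(\mathfrak{g})$. If $G$ is unipotent, then $\varpi(G)$ is itself a unipotent algebraic group, equal to $\exp d\varpi(\mathfrak{g})$.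
\item[(A6)] An orbit of $G_{\mathbb{C}}$ in $\mathbb{P}(E\otimes\mathbb{C})$ is Zariski open in its Zariski closure. It is a complex submanifold, and the infinitesimal action maps $\mathfrak{g}\otimes\mathbb{C}$ onto each of its tangent spaces.
\end{itemize}
For the group of invertible upper triangular matrices, $R_u$ consists of those with ones on the diagonal, the diagonal matrices form a Levi factor, and the projection takes the diagonal part.

\section{Holonomies and minimal models}\label{sec:models}

\subsection{Reduction to an irreducible vertex shift}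
A \emph{vertex shift} $\Sigma$ is the set of bi-infinite paths $(x_n)$ in a finite directed graph without multiple edges, with the shift $T$ and the metric $2^{-N(x,y)}$. A path $w=w_0\dots w_n$ has \emph{length} $|w|=n$, it is a \emph{loop at $a$} if $w_0=w_n=a$, and in a concatenation $ww'$ the last vertex of $w$ is identified with the first vertex of $w'$. The shift is \emph{irreducible} if any vertex is joined to any vertex by a path of positive length. An irreducible vertex shift is transitive, since any two paths can be joined. Conversely, a transitive vertex shift is irreducible once unused vertices are discarded: apply the definition to the sets $\{x_0=b\}$ and $\{x_0=b'\}$.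

If $X$ is a subshift of finite type whose forbidden words have at most $2k+2$ letters, the \emph{centered recoding} $x\mapsto(x_{n-k}\dots x_{n+k})_{n\in\mathbb{Z}}$ conjugates $X$ to the vertex shift whose vertices and edges are the words with $2k+1$ and $2k+2$ letters that occur in $X$. It changes $N(x,y)$ by at most $k$, hence distances by a factor at most $2^k$.

\begin{lemma}\label{lem:coding}
Let $(T,A)$ be as in Theorem~\ref{thm:main}. There are an irreducible vertex shift $\Sigma_0$ and a continuous surjection $h:\Sigma_0\to X$ with $hT=Th$ such that $A_0=A\circ h$ is fiber-bunched over $\Sigma_0$.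
\end{lemma}

\begin{proof}
For a subshift let $h$ be the inverse of a centered recoding; $A_0$ is H\"older with the same exponent.

Let $T$ be Anosov. There is $\beta\leqslant\varepsilon/2$ such that $W^s_\varepsilon(a)\cap W^u_\varepsilon(b)$ is a single point $[a,b]$ whenever $\mathrm{dist}(a,b)\leqslant\beta$. Take a Markov partition into rectangles $R_1,\dots,R_k$ of diameter at most $\beta$; each rectangle contains $[a,b]$ if it contains $a$ and $b$. By \cite[Thm.~3.18, Prop.~3.19]{Bowen} there are a transitive vertex shift $\Sigma_0$ and a continuous surjection $h$ with $hT=Th$ and $T^jh(x)\in R_{x_j}$ for all $j$. We need the H\"older exponent of $h$ exactly, and claim that $\mathrm{dist}(hx,hy)\leqslant C\nu^{N(x,y)}$.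

Let $N=N(x,y)\geqslant1$, $a_j=T^jhx$, $b_j=T^jhy$. For $|j|<N$ the points $a_j,b_j$ and $c_j=[a_j,b_j]$ lie in one rectangle. Suppose $|j|,|j+1|<N$. Then $Tc_j\in W^s_\varepsilon(a_{j+1})$ because $c_j\in W^s_\varepsilon(a_j)$. Also $\mathrm{dist}(T^{-n}Tc_j,T^{-n}b_{j+1})\leqslant\varepsilon$ for $n\geqslant1$ because $c_j\in W^u_\varepsilon(b_j)$, and for $n=0$ because
\[
\mathrm{dist}(Tc_j,b_{j+1})\leqslant\mathrm{dist}(Tc_j,Ta_j)+\mathrm{dist}(a_{j+1},b_{j+1})\leqslant\nu\beta+\beta\leqslant\varepsilon .
\]
So $Tc_j\in W^s_\varepsilon(a_{j+1})\cap W^u_\varepsilon(b_{j+1})=\{c_{j+1}\}$. Now $c_0=T^{-(N-1)}c_{N-1}$ with $c_{N-1}\in W^u_\varepsilon(b_{N-1})$ gives $\mathrm{dist}(c_0,b_0)\leqslant\nu^{N-1}\varepsilon$, and $c_0=T^{N-1}c_{-(N-1)}$ with $c_{-(N-1)}\in W^s_\varepsilon(a_{-(N-1)})$ gives $\mathrm{dist}(c_0,a_0)\leqslant\nu^{N-1}\varepsilon$. This proves the claim. Hence $\|A_0(x)-A_0(y)\|\leqslant C\nu^{\alpha N(x,y)}$, so $A_0$ is $\alpha'$-H\"older with $2^{-\alpha'}=\nu^\alpha$, and \eqref{eq:fb} for $A$ is \eqref{eq:fb} for $A_0$.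
\end{proof}

We have $A_0^n(x)=A^n(hx)$. So periodic points of $\Sigma_0$ map to periodic points with the same gap, and since $h$ is onto, a singular value estimate for all points of $\Sigma_0$ holds for all points of $X$. We fix $(\Sigma_0,A_0)$ and write $\alpha$ for its exponent.

\subsection{Holonomies and gauges}
For a vertex shift $\Sigma$ let
\[
\Sigma^s=\{(x,y):x_n=y_n\ \forall n\geqslant0\},\qquad\Sigma^u=\{(x,y):x_n=y_n\ \forall n\leqslant0\}.
\]
These are compact subsets of $\Sigma\times\Sigma$. Write $x^+=(x_n)_{n\geqslant0}$ for the future, $x^-=(x_n)_{n\leqslant0}$ for the past, and $(\xi|\eta)$ for the point with past $\xi$ and future $\eta$, defined when $\xi_0=\eta_0$.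

\begin{definition}
Let $G$ be an algebraic group. A $G$-valued \emph{su-cocycle} over $\Sigma$ consists of H\"older maps $A:\Sigma\to G$, $H^s:\Sigma^s\to G$, $H^u:\Sigma^u\to G$ such that $H_{y\to z}H_{x\to y}=H_{x\to z}$ for both holonomies and
\begin{align}
A(y)H^s_{x\to y}&=H^s_{Tx\to Ty}A(x), &&(x,y)\in\Sigma^s,\label{eq:s}\\
A(T^{-1}y)H^u_{T^{-1}x\to T^{-1}y}&=H^u_{x\to y}A(T^{-1}x), &&(x,y)\in\Sigma^u.\label{eq:u}
\end{align}
An \emph{s-pair} $(A,H^s)$ and a \emph{u-pair} $(A,H^u)$ are defined by keeping only the corresponding conditions.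
\end{definition}

The composition rule gives $H_{x\to x}=1$, so by uniform continuity $H_{x\to y}\to1$ uniformly as $\mathrm{dist}(x,y)\to0$. Put $A^{-n}(x)=A^n(T^{-n}x)^{-1}$ for $n\geqslant0$. Iterating \eqref{eq:s} and \eqref{eq:u},
\begin{equation}\label{eq:iter}
H^s_{x\to y}=A^n(y)^{-1}H^s_{T^nx\to T^ny}A^n(x),\qquad H^u_{x\to y}=A^{-n}(y)^{-1}H^u_{T^{-n}x\to T^{-n}y}A^{-n}(x),
\end{equation}
and the middle factors tend to $1$ uniformly as $n\to\infty$.

For a subgroup $K\subset G$, a \emph{$K$-gauge} is a H\"older map $\gamma:\Sigma\to K$. It is a change of coordinates in the fibers: it replaces $A(x)$ by $\gamma(Tx)^{-1}A(x)\gamma(x)$, $H_{x\to y}$ by $\gamma(y)^{-1}H_{x\to y}\gamma(x)$, and a field $\kappa_x$ of subspaces of a representation by $\gamma(x)^{-1}\kappa_x$.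

\emph{Time reversal.} Read sequences backwards, replace $T$ by $T^{-1}$ and $A(x)$ by $A^{-1}(x)=A(T^{-1}x)^{-1}$; the $n$-th iterate of the new cocycle is $A^{-n}(x)$. The reversed shift is irreducible if $\Sigma$ is, and $\Sigma^s,\Sigma^u$ are exchanged. Equation \eqref{eq:u} reads $A^{-1}(y)H^u_{x\to y}=H^u_{T^{-1}x\to T^{-1}y}A^{-1}(x)$, which is \eqref{eq:s} for the reversed system with $H^u$ as stable holonomy, and \eqref{eq:s} reads $A^{-1}(Ty)H^s_{Tx\to Ty}=H^s_{x\to y}A^{-1}(Tx)$, which is \eqref{eq:u} for the reversed system. Reversal commutes with gauges. So every statement about s-pairs has a counterpart for u-pairs, and conversely.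

\begin{lemma}\label{lem:hol}
The cocycle $A_0$ has holonomies that make it a $GL(d,\mathbb{R})$-valued su-cocycle over $\Sigma_0$.
\end{lemma}

\begin{proof}
Let $\theta=\max\|A_0\|\|A_0^{-1}\|2^{-\alpha}<1$. For $(x,y)\in\Sigma_0^s$ we have $\mathrm{dist}(T^jx,T^jy)\leqslant2^{-j}$, so $\|A_0(T^jx)\|\leqslant(1+C2^{-\alpha j})\|A_0(T^jy)\|$. The product of the factors $1+C2^{-\alpha j}$ converges, hence
\[
\|A_0^n(y)^{-1}\|\,\|A_0^n(x)\|\leqslant C\prod_{j<n}\|A_0(T^jy)^{-1}\|\,\|A_0(T^jy)\|\leqslant C(\theta2^\alpha)^n .
\]
Let $H_n(x,y)=A_0^n(y)^{-1}A_0^n(x)$. Then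
\[
\|H_{n+1}-H_n\|=\big\|A_0^n(y)^{-1}\big[A_0(T^ny)^{-1}A_0(T^nx)-I\big]A_0^n(x)\big\|\leqslant C(\theta2^\alpha)^n2^{-\alpha n}=C\theta^n .
\]
So $H_n(x,y)$ converges exponentially fast to a matrix $H^s_{x\to y}$, which is H\"older in $(x,y)$ by Lemma~\ref{lem:IP}. The identities $H_n(y,z)H_n(x,y)=H_n(x,z)$, $H_n(x,x)=I$ and $A_0(y)H_{n+1}(x,y)=H_n(Tx,Ty)A_0(x)$ pass to the limit and give the composition rule, invertibility and \eqref{eq:s}. The reversed cocycle $A_0^{-1}$ is $\alpha$-H\"older and satisfies \eqref{eq:fb}, so the same argument yields $H^u_{x\to y}=\lim A_0^{-n}(y)^{-1}A_0^{-n}(x)$.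
\end{proof}

Fiber-bunching is not used again.

\begin{remark}\label{rem:d2}
Holonomies give the comparison between a segment and a periodic orbit mentioned in the introduction, and this settles $d=2$. Given $x$ and $n$, close $x_0\dots x_n$ by a path of bounded positive length to a loop, and let $q$ be the periodic point obtained by repeating it, of period $N>n$. The point $y=(q^-|x^+)$ agrees with $x$ in coordinates $\geqslant0$ and with $q$ in coordinates $\leqslant n$, so by \eqref{eq:iter}
\[
A_0^n(q)=H^u_{T^ny\to T^nq}\,H^s_{T^nx\to T^ny}\;A_0^n(x)\;H^s_{y\to x}\,H^u_{q\to y}.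
\]
Thus $A_0^N(q)$ is $A_0^n(x)$ multiplied on both sides by elements of a fixed compact subset of $GL(2,\mathbb{R})$, and $e^{\tau n}\leqslant\chi_1/\chi_2\leqslant(\sigma_1/\sigma_2)(A_0^N(q))\leqslant C(\sigma_1/\sigma_2)(A_0^n(x))$.
\end{remark}

\emph{Trivial gauges.} Fix for each vertex $b$ a point $p_b\in\Sigma$ with $(p_b)_0=b$, and let $P(x)=(p_{x_0}^-|x^+)$, a Lipschitz map. For an s-pair, the gauge $\gamma(x)=H^s_{P(x)\to x}$ turns $H^s_{x\to y}$ into $H^s_{P(x)\to P(y)}=1$, since $P(x)=P(y)$ on $\Sigma^s$. Then \eqref{eq:s} says that $A(x)$ depends only on $x^+$. This is the \emph{s-trivial gauge}. The \emph{u-trivial gauge} $\gamma(x)=H^u_{P'(x)\to x}$, $P'(x)=(x^-|p_{x_0}^+)$, is its reversal: $H^u\equiv1$, and $A^{-n}(x)$ depends only on $x^-$. These gauges take values in any group containing the values of the holonomy.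

\subsection{Models}
We want to keep track of the diagonal blocks of $A_0$ only, and we want freedom to change the shift by finite extensions and to modify the holonomies. The following definition allows exactly this.

\begin{definition}\label{def:model}
A \emph{model} of $(\Sigma_0,A_0)$ consists of an irreducible vertex shift $\Sigma$, a continuous surjection $\pi:\Sigma\to\Sigma_0$ commuting with the shifts, an algebraic group $G$, a $G$-valued su-cocycle $(A,H^s,H^u)$ over $\Sigma$, representations $\rho_j$ of $G$ on spaces $V_j$ $(1\leqslant j\leqslant J)$ with $V=\bigoplus V_j$ of dimension $d$ and $\rho=\bigoplus\rho_j$, and a continuous map $\Theta$ from $\Sigma$ to the isomorphisms $V\to\mathbb{R}^d$ such that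
\[
\tilde A(x)=\Theta(Tx)^{-1}A_0(\pi x)\Theta(x)
\]
is block upper triangular for $V_1\oplus\dots\oplus V_J$ with diagonal blocks $\rho_j(A(x))$.
\end{definition}

No relation between $H^s,H^u$ and the holonomies of $A_0$ is required. By Lemma~\ref{lem:hol} a model exists, with $\Sigma=\Sigma_0$, $G=GL(d,\mathbb{R})$, $J=1$. A $G$-gauge $\gamma$ turns a model into a model: replace $\Theta$ by $\Theta\rho(\gamma)$ and note that $\rho(\gamma)$ is block diagonal. The next lemma is our way to lower the group.

\begin{lemma}\label{lem:levi}
Suppose that in a model $A$ takes values in an algebraic subgroup $K\subset G$, with Levi projection $\varpi:K\to\bar K$, and that there are maps $H'^s,H'^u$ making $(\varpi(A),H'^s,H'^u)$ a $\bar K$-valued su-cocycle. Then there is a model with group $\bar K$.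
\end{lemma}

\begin{proof}
Choose in each $V_j$ a chain $0=V_j^0\subset V_j^1\subset\dots\subset V_j^{k_j}=V_j$ of $K$-invariant subspaces with irreducible quotients $V_{j,k}=V_j^k/V_j^{k-1}$, and identify $V_j$ with $\bigoplus_kV_{j,k}$ by choosing linear complements. For $g\in K$, $\rho_j(g)$ is block upper triangular, and by (A3) its diagonal blocks are the actions of $\varpi(g)$ on the $V_{j,k}$. So $\tilde A(x)$ is block upper triangular for the refined decomposition, with diagonal blocks given by $\varpi(A(x))$ in the representations $V_{j,k}$ of $\bar K$.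
\end{proof}

A model is \emph{minimal} if $\dim G$ is the smallest possible.

\begin{lemma}\label{lem:conn}
There is a minimal model in which $G$ is Zariski connected, and in such a model $G$ is reductive.
\end{lemma}

\begin{proof}
Take a minimal model, let $\Phi=G/G^0$, and let $[g]\in\Phi$ be the class of $g$. Since $G^0$ is open in $G$, the map $[A]$ is locally constant and depends on finitely many coordinates. A centered recoding gives an irreducible vertex shift whose sets $\Sigma^s,\Sigma^u$ are subsets of the old ones, so the holonomies restrict; after it, $[A(x)]=\phi(x_0)$ for a map $\phi$ from vertices to $\Phi$.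

Consider the graph with vertices $(b,\varphi)$, $\varphi\in\Phi$, and an edge $(b,\varphi)\to(b',\varphi')$ when $b\to b'$ is an edge and $\varphi'=\phi(b)\varphi$. Every path starting at $b$ lifts uniquely to a path starting at $(b,\varphi)$. If a path leads from $(b,\varphi)$ to $(b',\varphi')$, extend its projection to a loop at $b$. The lift of the loop multiplies $\varphi$ on the left by a fixed element of $\Phi$, so the lift of its $|\Phi|$-th power passes through $(b',\varphi')$ and returns to $(b,\varphi)$. Hence the graph is a disjoint union of irreducible graphs with no edges between them. Let $\tilde\Sigma$ be the shift of the one containing a given vertex $(b,\varphi)$. Any path in $\Sigma$ is the end of a path starting at $b$, so it lifts into this component. The image of $\tilde\Sigma$ in $\Sigma$ is therefore dense, and being compact it is $\Sigma$.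

Pull the model back to $\tilde\Sigma$, whose points we write as $(x_n,\varphi_n)_n$, choose representatives $g_\varphi\in G$, and apply the locally constant gauge $g_{\varphi_0}$. The cocycle becomes $g_{\varphi_1}^{-1}A(x)g_{\varphi_0}$, of class $\varphi_1^{-1}\phi(x_0)\varphi_0=1$. For a pair $(x_n,\varphi_n)_n$, $(y_n,\psi_n)_n$ in $\tilde\Sigma^s$ we have $[A^n(x)]=[A^n(y)]$ for $n\geqslant0$, and the middle factor in \eqref{eq:iter} lies in $G^0$ for large $n$, so $[H^s_{x\to y}]=1$; as $\varphi_0=\psi_0$, the gauged holonomy $g_{\psi_0}^{-1}H^s_{x\to y}g_{\varphi_0}$ lies in $G^0$. For a pair in $\tilde\Sigma^u$ we have $[A^{-n}(x)]=[A^{-n}(y)]$ and $\varphi_0=\psi_0$, and the second formula in \eqref{eq:iter} gives the same conclusion. Restricting the $\rho_j$ to $G^0$, we obtain a model with group $G^0$, of the same dimension.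

Finally, apply Lemma~\ref{lem:levi} with $K=G$ and $H'=\varpi(H)$. Minimality gives $\dim\bar G=\dim G$, so $R_u(G)$ has dimension zero and, being connected, is trivial.
\end{proof}

\subsection{Invariant fields and minimal pairs}
Let $E$ be a representation of a group containing the values of a pair. A field $\kappa:\Sigma\to\operatorname{Gr}_l(E)$ is \emph{$A$-invariant} if $A(x)\kappa_x=\kappa_{Tx}$, and \emph{s-invariant} (\emph{u-invariant}) if $H_{x\to y}\kappa_x=\kappa_y$ on $\Sigma^s$ (on $\Sigma^u$). The equivariant smooth embedding $\operatorname{Gr}_l(E)\subset\mathbb{P}(\Lambda^lE)$ reduces statements on fields of subspaces to line fields. By (A1), line fields and reductions of the group are two descriptions of the same thing; the next two lemmas go from fields to reductions.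

\begin{lemma}[Lifting]\label{lem:lift}
Let $E$ be a representation of an algebraic group $K$ and $\kappa:\Sigma\to\mathbb{P}(E)$ a H\"older map with values in one orbit $Ko$. Then there is a $K$-gauge $\gamma$ with $\gamma(x)o=\kappa_x$; in the new gauge $\kappa\equiv o$.
\end{lemma}

\begin{proof}
Cover $Ko$ by domains $U$ of local sections $s$ as in (A4). The sets $\kappa^{-1}(U)$ form an open cover of $\Sigma$, which has a finite refinement into disjoint clopen sets $\Sigma_k$. On $\Sigma_k\subset\kappa^{-1}(U)$ put $\gamma=s\circ\kappa$. Since $Ko$ is embedded, $s$ is Lipschitz on the compact set $\kappa(\Sigma_k)$ for the distance of $\mathbb{P}(E)$. The $\Sigma_k$ are at positive distance from each other, so $\gamma$ is H\"older.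
\end{proof}

We say that a $K$-valued pair \emph{reduces} to a subgroup $K'\subset K$ if it is $K'$-valued after some $K$-gauge.

\begin{lemma}\label{lem:reduce}
Let $(A,H^s)$ be a $K$-valued s-pair over an irreducible vertex shift, $E$ a representation of $K$, and $\kappa:\Sigma\to\mathbb{P}(E)$ H\"older, $A$-invariant and s-invariant. Then $\kappa(\Sigma)$ lies in one orbit $Ko$, and the pair reduces to $\operatorname{Stab}_K(o)$. The same holds for u-pairs.
\end{lemma}

\begin{proof}
A $K$-gauge does not change the $K$-orbit of $\kappa_x$, so we may use the s-trivial gauge, in which $\kappa_x$ depends only on $x^+$. Let $x,y\in\Sigma$ and $m\geqslant0$. By irreducibility there are $z$ and $n$ such that $z$ agrees with $y$ in coordinates $\leqslant m$ and $(T^nz)^+=x^+$. Then $\kappa_z=A^n(z)^{-1}\kappa_{T^nz}=A^n(z)^{-1}\kappa_x\in K\kappa_x$. Letting $m\to\infty$ we get $\kappa_y\in\overline{K\kappa_x}$. By symmetry the orbits $K\kappa_x$ and $K\kappa_y$ have the same closure. Both are dense in it and, by (A4), open in it, so they meet and coincide. After the gauge of Lemma~\ref{lem:lift}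 the invariant field is the constant $o$, which means that $A$ and $H^s$ fix $o$. The u-case follows by time reversal.
\end{proof}

A $K$-valued s-pair is \emph{s-minimal in $K$} if it does not reduce to a proper algebraic subgroup of $K$; \emph{u-minimal} is defined in the same way. These properties are preserved by $K$-gauges and exchanged by time reversal. By the descending chain condition, every $K$-valued s-pair reduces to an algebraic subgroup of $K$ in which it is s-minimal, and every u-pair to one in which it is u-minimal.

\begin{lemma}\label{lem:M}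
If a pair is s-minimal (u-minimal) in $K$ and $E$ is a representation of $K$, then every H\"older, $A$-invariant and s-invariant (u-invariant) field of subspaces of $E$ of constant dimension is a constant $K$-invariant subspace.
\end{lemma}

\begin{proof}
For a line field, Lemma~\ref{lem:reduce} and minimality give $\operatorname{Stab}_K(o)=K$, so the orbit $Ko$ is the point $o$. In general pass to $\Lambda^lE$.
\end{proof}

From now on we fix a minimal model with $G$ Zariski connected and reductive. Minimality of $\dim G$ forbids reducing $A$, $H^s$ and $H^u$ together to a proper algebraic subgroup, which would have smaller dimension by (A0). The key fact is that it forbids reducing $A$ and $H^s$ alone.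

\begin{proposition}\label{prop:key}
In this model the pair $(A,H^s)$ is s-minimal in $G$.
\end{proposition}

The proof occupies Sections~\ref{sec:fields} and~\ref{sec:smaller}, which do not depend on Sections~\ref{sec:closing} and~\ref{sec:proofs}.

\section{Periodic approximation of all singular values}\label{sec:closing}

\begin{proposition}\label{prop:closing}
In the minimal model there is $C$ such that for all $x\in\Sigma$ and $n\geqslant0$ there are $q\in\Sigma$ and $N\geqslant\max(n,1)$ with $T^Nq=q$ and, for all $0\leqslant m\leqslant d$,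
\[
C^{-1}\|\Lambda^m\rho(A^n(x))\|\leqslant r\big(\Lambda^m\rho(A^N(q))\big)\leqslant C\|\Lambda^m\rho(A^n(x))\| .
\]
\end{proposition}

We follow the proof of Proposition~\ref{prop:toy}. A trace estimate is destroyed by bounded errors such as those of Remark~\ref{rem:d2}; it survives only errors close to $1$. So we first choose a gauge in which the unstable holonomy is close to $1$ after a long stay near a fixed periodic orbit, and later insert such stays before and after the segment.

\subsection{The gauge}
Fix a loop $c$ of positive length at a vertex $a$, let $p=c^\infty$ with $p_0=a$, and choose the base points $p_b$ with $p_a=p$. With $P(x)=(p_{x_0}^-|x^+)$ consider the $G$-gauge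
\[
\gamma(x)=H^s_{P(x)\to x}\,H^u_{p_{x_0}\to P(x)},
\]
and let $B$ and $U$ be the cocycle and the unstable holonomy in this gauge. On $\Sigma^s$ we have $P(x)=P(y)$, so $H^s_{x\to y}\gamma(x)=\gamma(y)$: the new stable holonomy is trivial and $B(x)$ depends only on $x^+$; we write $B^n(\eta)$ for a future $\eta$. If $x^-=p_b^-$, then $P(x)=x$ and $\gamma(x)=H^u_{p_b\to x}$; hence
\begin{equation}\label{eq:Utriv}
U_{x'\to x}=1\qquad\text{if }x^-=x'^-=p_b^-\text{ for some }b.
\end{equation}
Let $w=w_0\dots w_n$ be a path and $\eta,\eta'$ futures starting at $w_n$. The points $z=(p_{w_0}^-|w\eta)$ and $z'=(p_{w_0}^-|w\eta')$ agree in coordinates $\leqslant n$ and $U_{z'\to z}=1$, so \eqref{eq:iter} gives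
\begin{equation}\label{eq:change}
B^n(w\eta)=U_{y'\to y}\,B^n(w\eta'),\qquad y=T^nz,\quad y'=T^nz'.
\end{equation}
The factor $U_{y'\to y}$ lies in the compact set $\mathcal{K}=U(\Sigma^u)\subset G$, and uniform continuity of $U$ gives two cases in which it is close to $1$.
\begin{itemize}
\item[(F1)] $U_{y'\to y}\to1$ as the length of the common initial part of $\eta,\eta'$ grows, uniformly in $w$, because $y'^-=y^-$ and so $\mathrm{dist}(y',y)\to0$.
\item[(F2)] If $w$ ends with $c^k$, then $U_{y'\to y}\to1$ as $k\to\infty$, uniformly in $w,\eta,\eta'$, because $(y',y)$ is $2^{-k|c|}$-close to the pair $((p^-|\eta'),(p^-|\eta))$, at which $U=1$ by \eqref{eq:Utriv}.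
\end{itemize}
For a loop $f$ at $a$, length $0$ allowed, put $M(f)=B^{|f|}(fp^+)\in G$. These elements replace the products $A_f$ of Section~\ref{sec:toy}. They need not form a semigroup, and the next lemma, the only place where Proposition~\ref{prop:key} is used, shows that they are nevertheless as large as $G$ in the sense that we need.

\subsection{Spanning and connectors}

\begin{lemma}\label{lem:span}
Let $E$ be a representation of $G$ and $0\neq u\in E$. Then the span of the vectors $M(f)u$, $f$ a loop at $a$, contains $Gu$.
\end{lemma}

\begin{proof}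
For a future $\eta$ let $W(\eta)$ be the span of the vectors $B^{|w|}(w\eta)u$, with $w$ a path from $a$ to $\eta_0$. Let $T\eta=(\eta_{n+1})_{n\geqslant0}$ and let $w'$ be $w$ followed by the vertex $\eta_1$. Then $w\eta=w'(T\eta)$ and $B(\eta)B^{|w|}(w\eta)=B^{|w'|}(w'(T\eta))$, so $B(\eta)W(\eta)\subset W(T\eta)$ and $\dim W$ does not decrease under $T$. If the paths $w_1,\dots,w_l$ give a basis of $W(\eta)$, they give independent vectors for $\eta'$ near $\eta$, so $\dim W$ is lower semicontinuous, and it is maximal on some cylinder $\{\zeta:\zeta_0\dots\zeta_m=v\}$. By irreducibility every $\eta$ equals $T^n\zeta$ for some $\zeta$ in this cylinder, so $\dim W$ is constant and $B(\eta)W(\eta)=W(T\eta)$. Near each $\eta$, the space $W(\eta')$ is then spanned by the H\"older functions $B^{|w_j|}(w_j\eta')u$, so $x\mapsto W(x^+)$ is H\"older. It is $B$-invariant, and s-invariant because the stable holonomy is trivial. By Proposition~\ref{prop:key} and Lemma~\ref{lem:M} it is a constant $G$-invariant subspace. At $\eta=p^+$ it is the span of the $M(f)u$, and it contains $u$ (take $|f|=0$),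 hence $Gu$.
\end{proof}

Let $\rho_m^\wedge=\Lambda^m\rho$ and let $\mathcal{A}_m\subset\operatorname{End}(\Lambda^mV)$ be the span of $\rho^\wedge_m(G)$, an algebra containing the identity.

\begin{lemma}\label{lem:connect}
There are a finite set $\mathcal{F}$ of loops at $a$ and $c_0>0$ such that for all $Z_m\in\mathcal{A}_m$ with $\|Z_m\|=1$ $(0\leqslant m\leqslant d)$ some $f\in\mathcal{F}$ satisfies $|\operatorname{tr}(\rho^\wedge_m(M(f))Z_m)|\geqslant2c_0$ for all $m$.
\end{lemma}

\begin{proof}
First, the form $\operatorname{tr}(YZ)$ is nondegenerate on $\mathcal{A}_m$; this uses that $G$ is reductive. Its kernel $\mathcal{I}$ is an ideal, and $Z\in\mathcal{I}$ has $\operatorname{tr}Z^k=\operatorname{tr}(Z^{k-1}Z)=0$ for all $k\geqslant1$, so $Z$ is nilpotent. By (A3), $\Lambda^mV$ is a sum of irreducible subrepresentations $W$. If $\mathcal{I}v\neq0$ for some $v\in W$, then $\mathcal{I}v$ is a nonzero invariant subspace, so $\mathcal{I}v=W$ and $v=Zv$ with $Z\in\mathcal{I}$ nilpotent, which forces $v=0$. Hence $\mathcal{I}$ kills every $W$, and $\mathcal{I}=0$.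

Let $Z_m\in\mathcal{A}_m$ be nonzero. Since $\rho^\wedge_m(G)$ spans $\mathcal{A}_m$, the regular function $g\mapsto\operatorname{tr}(\rho^\wedge_m(g)Z_m)$ is not identically zero on $G$. Since $G$ is Zariski connected, hence irreducible, it is not the union of the zero sets of these $d+1$ functions, so their product is not identically zero. This product is $\varphi(gu)$, where $G$ acts on $E=\bigotimes_m\mathcal{A}_m$ by left multiplication in each factor, $u=\bigotimes_mZ_m$, and $\varphi=\bigotimes_m\operatorname{tr}$ is a linear functional. By Lemma~\ref{lem:span}, $\varphi(M(f)u)\neq0$ for some loop $f$, that is, $\operatorname{tr}(\rho^\wedge_m(M(f))Z_m)\neq0$ for all $m$. So the open sets $\{(Z_m):|\operatorname{tr}(\rho^\wedge_m(M(f))Z_m)|>1/j\ \forall m\}$, indexed by loops $f$ and integers $j\geqslant1$, cover the product of the unit spheres of the $\mathcal{A}_m$. Take a finite subcover.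
\end{proof}

\subsection{Closing}

\begin{proof}[Proof of Proposition~\ref{prop:closing}]
For loops $w,f$ at $a$ and $k\geqslant1$ let $\hat w=c^kwc^k$, $q=(\hat wf)^\infty$ and $N=|\hat w|+|f|\geqslant1$. Then $B^N(q)=B^{|f|}(fq^+)\,B^{|\hat w|}(\hat wfq^+)$. Apply \eqref{eq:change} to each factor with $\eta'=p^+$:
\[
B^N(q)=U_1M(f)\,U_2M(\hat w),\qquad U_1,U_2\in\mathcal{K}.
\]
As $k\to\infty$, uniformly in $w$ and $f$, we have $U_1\to1$ by (F1), since $q^+$ and $p^+$ both begin with $c^k$, and $U_2\to1$ by (F2), since $\hat w$ ends with $c^k$. Fix $k$ so large that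
\[
\big|\operatorname{tr}\big(\rho^\wedge_m(U_1M(f)U_2)Z\big)-\operatorname{tr}\big(\rho^\wedge_m(M(f))Z\big)\big|\leqslant c_0
\]
for all $w$, all $f\in\mathcal{F}$, all $m$ and all $Z$ of norm one. Given $w$, choose $f\in\mathcal{F}$ by Lemma~\ref{lem:connect} for $Z_m=\rho^\wedge_m(M(\hat w))/\|\rho^\wedge_m(M(\hat w))\|$. Then for all $m$
\begin{equation}\label{eq:closed}
\frac{c_0\,\|\rho^\wedge_m(M(\hat w))\|}{\dim\Lambda^mV}\leqslant\frac{|\operatorname{tr}\rho^\wedge_m(B^N(q))|}{\dim\Lambda^mV}\leqslant r\big(\rho^\wedge_m(B^N(q))\big)\leqslant C\|\rho^\wedge_m(M(\hat w))\|,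
\end{equation}
the last inequality because $r\leqslant\|\cdot\|$ and $U_1M(f)U_2$ lies in the compact set $\mathcal{K}M(\mathcal{F})\mathcal{K}$.

Given $x$ and $n$, choose from a fixed finite list a path $v_1$ from $a$ to $x_0$ and a path $v_2$ from $x_n$ to $a$, and let $w=v_1(x_0\dots x_n)v_2$. Then $N\geqslant n$. Split $M(\hat w)=B^{|\hat w|}(\hat wp^+)$ into the factors along $c^kv_1$, along $x_0\dots x_n$, and along $v_2c^k$. The first and third are products of boundedly many values of $B$, as $k$ is fixed. The middle one is $B^n((x_0\dots x_n)v_2c^kp^+)=U_3B^n(x)$ with $U_3\in\mathcal{K}$, by \eqref{eq:change} with $\eta'=(T^nx)^+$. So $M(\hat w)$ is $B^n(x)$ multiplied on both sides by elements of a fixed compact subset of $G$, and $\|\rho^\wedge_m(M(\hat w))\|$ is comparable to $\|\rho^\wedge_m(B^n(x))\|$. With \eqref{eq:closed} this proves the proposition for $B$. It holds for $A$ because $B^n(x)=\gamma(T^nx)^{-1}A^n(x)\gamma(x)$ with $\gamma(\Sigma)$ compact, and $B^N(q)$ is conjugate to $A^N(q)$.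
\end{proof}

\section{Proof of the theorems}\label{sec:proofs}

Proposition~\ref{prop:closing} controls the block diagonal cocycle $\rho(A)$. The triangular cocycle $\tilde A$ is conjugate to arbitrarily small perturbations of $\rho(A)$, so we need the persistence of the singular value gap with almost the same rate.

\begin{lemma}[Persistence]\label{lem:persist}
Let $D$ be a linear cocycle over a homeomorphism $T$ of a compact metric space with $\sigma_{i+1}(D^n(x))\leqslant Ce^{-\tau n}\sigma_i(D^n(x))$ for all $x,n$, where $\tau>0$. For every $0<\tau'<\tau$, every cocycle $B$ over $T$ that is uniformly close enough to $D$ satisfies $\sigma_{i+1}(B^n(x))\leqslant C'e^{-\tau'n}\sigma_i(B^n(x))$ for all $x,n$, with some constant $C'$.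
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rate}, $D$ has a continuous invariant splitting $E\oplus F$, $\dim E=i$, with $\|D^n|_F\|\leqslant C_1e^{-\tau n}\mathfrak{m}(D^n|_E)$. Fix $n_0\geqslant1$ with $\eta:=C_1e^{-\tau n_0}<e^{-\tau'n_0}$. Put $\mu(x)=\mathfrak{m}(D^{n_0}(x)|_{E_x})$ and $\mu'(x)=\|D^{n_0}(x)|_{F_x}\|^{-1}=\mathfrak{m}(D^{n_0}(x)^{-1}|_{F_{T^{n_0}x}})$. Then $\mu\mu'\geqslant\eta^{-1}$, and $\mu,\mu'\geqslant\mu_0>0$ by compactness. For $v=v_E+v_F\in E_x\oplus F_x$ let $|v|_x=\max(\|v_E\|,\|v_F\|)$; these norms are equivalent to $\|\cdot\|$ uniformly in $x$. Let $s$ bound the norms of the blocks, with respect to $E\oplus F$, of $B^{n_0}(x)-D^{n_0}(x)$ and of $B^{n_0}(x)^{-1}-D^{n_0}(x)^{-1}$; $s\to0$ as $B\to D$. Take $s$ so small that $4s\leqslant(1-\eta)\mu_0$ and $\eta(1-2s/\mu_0)^{-2}\leqslant e^{-\tau'n_0}$.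

Let $v$ satisfy $\|v_F\|\leqslant\|v_E\|$ at $x$, and let $v'=B^{n_0}(x)v$, decomposed at $T^{n_0}x$. Then
\[
\|v'_E\|\geqslant(\mu-2s)\|v_E\|,\qquad\|v'_F\|\leqslant(\mu'^{-1}+2s)\|v_E\|\leqslant(\eta\mu+2s)\|v_E\|\leqslant(\mu-2s)\|v_E\| .
\]
So $\|v'_F\|\leqslant\|v'_E\|$ and $|v'|\geqslant(\mu(x)-2s)|v|$. With $x_l=T^{ln_0}x$ and $M=B^{jn_0}(x)$, induction gives $|Mv|\geqslant\prod_{l<j}(\mu(x_l)-2s)|v|$ for $v\in E_x$. In the other direction, let $\|v_E\|\leqslant\|v_F\|$ at $T^{n_0}x$ and $v'=B^{n_0}(x)^{-1}v$. Then $\|v'_F\|\geqslant(\mu'-2s)\|v_F\|$ and $\|v'_E\|\leqslant(\mu^{-1}+2s)\|v_F\|\leqslant(\eta\mu'+2s)\|v_F\|\leqslant(\mu'-2s)\|v_F\|$, so $|M^{-1}v|\geqslant\prod_{l<j}(\mu'(x_l)-2s)|v|$ for $v\in F_{x_j}$. Apply \eqref{eq:minmax} with $W=E_x$ and with $W=M^{-1}F_{x_j}$: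
\[
\frac{\sigma_{i+1}(M)}{\sigma_i(M)}\leqslant C_2\prod_{l<j}\frac1{(\mu(x_l)-2s)(\mu'(x_l)-2s)}\leqslant C_2\big(\eta(1-2s/\mu_0)^{-2}\big)^j\leqslant C_2e^{-\tau'jn_0}.
\]
For $n=jn_0+j'$ with $0\leqslant j'<n_0$, the matrix $B^n(x)$ is $M$ multiplied by at most $n_0$ values of $B$, which changes singular values by bounded factors.
\end{proof}

\begin{proposition}\label{prop:gap}
Let $(T,A)$ be as in Theorem~\ref{thm:main}, with $g_i(q)\geqslant\tau>0$ for all periodic $q$. Then for every $0<\tau'<\tau$ there is $C$ with
\begin{equation}\label{eq:final}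
\sigma_{i+1}(A^n(x))\leqslant Ce^{-\tau'n}\sigma_i(A^n(x))\qquad\text{for all }x\in X,\ n\geqslant0 .
\end{equation}
\end{proposition}

\begin{proof}
To avoid a clash with the model, note that it suffices to prove \eqref{eq:final} for $A_0$ over $\Sigma_0$, whose periodic gaps are at least $\tau$; in the rest of the proof $A$ is the cocycle of the minimal model and $D=\rho(A)$. Let $x,n,q,N$ be as in Proposition~\ref{prop:closing} and let $\chi_j$ be the eigenvalue moduli of $A_0^N(\pi q)$, where $T^N\pi q=\pi q$. This matrix is conjugate to $\tilde A^N(q)$, which is block triangular with diagonal part $D^N(q)$, so $r(\Lambda^mD^N(q))=\chi_1\cdots\chi_m$. By \eqref{eq:quot} and Proposition~\ref{prop:closing} for $m=i-1,i,i+1$,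
\[
e^{\tau n}\leqslant e^{\tau N}\leqslant\frac{\chi_i}{\chi_{i+1}}\leqslant C^4\frac{\|\Lambda^iD^n(x)\|^2}{\|\Lambda^{i-1}D^n(x)\|\,\|\Lambda^{i+1}D^n(x)\|}=C^4\,\frac{\sigma_i(D^n(x))}{\sigma_{i+1}(D^n(x))} .
\]
This is the only use of the gap hypothesis. Let $\delta_\epsilon$ act on $V_j$ as the scalar $\epsilon^j$. The block of $\tilde A_\epsilon=\delta_\epsilon^{-1}\tilde A\delta_\epsilon$ from $V_k$ to $V_j$ is $\epsilon^{k-j}$ times that of $\tilde A$, which vanishes unless $j\leqslant k$. So $\tilde A_\epsilon\to D$ uniformly as $\epsilon\to0$, and by Lemma~\ref{lem:persist} some $\tilde A_\epsilon$ satisfies \eqref{eq:final}. Finally $A_0^n(\pi x)=\Theta(T^nx)\delta_\epsilon\tilde A_\epsilon^n(x)\delta_\epsilon^{-1}\Theta(x)^{-1}$, where $\Theta^{\pm1}$ are bounded, and $\pi$ is onto.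
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Hypothesis \eqref{eq:hyp} implies $g_i\geqslant\tau$ at periodic points, as noted before the statement. Apply Proposition~\ref{prop:gap} and Theorem~\ref{thm:BG}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\Delta_i^{(n)}=\frac1n\inf_x\log(\sigma_i/\sigma_{i+1})(A^n(x))\geqslant0$. For periodic $q$ we have $\frac1n\log(\sigma_i/\sigma_{i+1})(A^n(q))\to g_i(q)$, so $\limsup\Delta_i^{(n)}\leqslant\Delta_i$; and the uniform measure on the orbit of $q$ gives the integral $g_i(q)$, so $\inf_\mu\int(\lambda_i-\lambda_{i+1})\,d\mu\leqslant\Delta_i$. If $\Delta_i>0$, Proposition~\ref{prop:gap} with $\tau=\Delta_i$ gives $\liminf\Delta_i^{(n)}\geqslant\tau'$ for every $\tau'<\Delta_i$, so $\liminf\Delta_i^{(n)}\geqslant\Delta_i$; if $\Delta_i=0$ this holds because $\Delta_i^{(n)}\geqslant0$. Thus $\Delta_i^{(n)}\to\Delta_i$. At a regular point, $\lambda_i-\lambda_{i+1}=\lim\frac1n\log(\sigma_i/\sigma_{i+1})(A^n(x))\geqslant\Delta_i$, so every integral is at least $\Delta_i$. This proves the two equalities.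

If $0<t<\Delta_i$, then \eqref{eq:final} with $\tau'=t$ and Lemma~\ref{lem:rate} give a dominated splitting with ratio $e^{-t}$. Conversely, let \eqref{eq:dom} hold with ratio $e^{-t}$, $t>0$, and let $T^Nq=q$, $M=A^N(q)$. The spaces $E_q,F_q$ are $M$-invariant; $\|M^k|_{F_q}\|^{1/k}$ tends to the largest eigenvalue modulus on $F_q$, and $\mathfrak{m}(M^k|_{E_q})^{1/k}$ to the smallest one on $E_q$. By \eqref{eq:dom} with $n=kN$ their quotient is at most $e^{-tN}<1$. So they are $\chi_{i+1}$ and $\chi_i$, and $g_i(q)\geqslant t$. Hence $\Delta_i\geqslant t>0$.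
\end{proof}

\section{Invariant line fields and the unstable holonomy}\label{sec:fields}

It remains to prove Proposition~\ref{prop:key}. A reduction of $(A,H^s)$ gives, by (A1), a line field $\omega$ invariant under $A$ and $H^s$. This section studies how an $A$-invariant H\"older line field interacts with $H^u$. The principle is that failure of u-invariance forces domination. Throughout, $\Sigma$ is an irreducible vertex shift and $(A,H^u)$ is a u-pair with values in an algebraic group $R$.

\subsection{The unstable hull}
Transport all the lines $\omega_y$ on the local unstable set of $x$ to $x$, and take their span. Under $A^{-n}$ these lines go to the lines $\omega_{T^{-n}y}$, which are exponentially close to each other because $\omega$ is H\"older. A linear map that squeezes a spanning set of lines toward one line is almost of rank one.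

\begin{lemma}[Hull]\label{lem:hull}
Let $E$ be a representation of $R$ and $\omega:\Sigma\to\mathbb{P}(E)$ H\"older and $A$-invariant. Let $L_x=\operatorname{span}\{H^u_{y\to x}\omega_y:(y,x)\in\Sigma^u\}\supset\omega_x$.
\begin{itemize}
\item[(a)] The field $L_x$ has constant dimension and is H\"older, $A$-invariant and u-invariant. If the pair is u-minimal in $R$, then $L_x$ is a constant $R$-invariant subspace.
\item[(b)] If $L_x=L$ is a constant $R$-invariant subspace, there is a continuous $A$-invariant field $L^+_x$ with $L=\omega_x\oplus L^+_x$ and, when $L^+\neq0$,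
\begin{equation}\label{eq:hull}
\|A^n(x)|_{\omega_x}\|\leqslant C\theta^n\,\mathfrak{m}(A^n(x)|_{L_x^+}),\qquad n\geqslant0,
\end{equation}
for some $\theta<1$.
\end{itemize}
\end{lemma}

\begin{proof}
An $R$-gauge $\gamma$ replaces $L_x$ by $\gamma(x)^{-1}L_x$, preserves $R$-invariant subspaces, and changes only the constant in \eqref{eq:hull}. So we use the u-trivial gauge, in which $L_x=\operatorname{span}\{\omega_y:y^-=x^-\}$ and $A^{-n}(x)$ depend only on $x^-$.

(a) If $y^-=x^-$, then $A^{-1}(x)\omega_y=A^{-1}(y)\omega_y=\omega_{T^{-1}y}$ and $(T^{-1}y)^-=(T^{-1}x)^-$. So $A^{-1}(x)L_x\subset L_{T^{-1}x}$, and $\dim L$ does not decrease under $T^{-1}$. If the lines $\omega_{(x^-|\eta_j)}$, $1\leqslant j\leqslant l$, are independent, so are the lines $\omega_{(x'^-|\eta_j)}$ for $x'^-$ near $x^-$. Hence $\dim L$ is maximal on a cylinder $\{z:z_{-m}\dots z_0=v\}$. Given $x$, irreducibility gives $z$ in this cylinder and $n$ with $(T^{-n}z)^-=x^-$, and $\dim L_x=\dim L_{T^{-n}z}\geqslant\dim L_z$. So $\dim L\equiv l$ is constant, $A^{-1}(x)L_x=L_{T^{-1}x}$, and near $x$ the field is the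 span of the H\"older line fields $x'\mapsto\omega_{(x'^-|\eta_j)}$, $1\leqslant j\leqslant l$. It is u-invariant since it depends only on $x^-$. The last claim is Lemma~\ref{lem:M}.

(b) If $l=1$ take $L^+=0$. Let $l\geqslant2$. By the local description of $L$ and compactness there is $\delta>0$ such that for each $x$ there are $y_1,\dots,y_l$ with $y_j^-=x^-$ and unit vectors $o_j\in\omega_{y_j}$ with $|\det(o_1,\dots,o_l)|\geqslant\delta$, in an orthonormal basis of $L$. By Cramer's rule every unit vector $v\in L$ is $\sum c_jo_j$ with $|c_j|\leqslant1/\delta$. Let $\beta$ be the exponent of $\omega$. The points $T^{-n}y_j$ and $T^{-n}x$ agree in coordinates $\leqslant n$, so the vector $A^{-n}(x)o_j\in\omega_{T^{-n}y_j}$ is within $C2^{-\beta n}\|A^{-n}(x)|_L\|$ of the line $\omega_{T^{-n}x}$. Summing over $j$, with $\Pi$ the orthogonal projection onto this line,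
\[
\sigma_2(A^{-n}(x)|_L)\leqslant\|(1-\Pi)A^{-n}(x)|_L\|\leqslant C'2^{-\beta n}\sigma_1(A^{-n}(x)|_L),
\]
the first inequality by \eqref{eq:minmax} applied to a hyperplane in the kernel of $\Pi A^{-n}(x)|_L$. Theorem~\ref{thm:BG} for the cocycle $A^{-1}|_L$ over $T^{-1}$ gives a continuous invariant splitting $L=E'_x\oplus F'_x$ with $\dim E'_x=1$ and $\|A^{-n}|_{F'}\|\leqslant C\theta^n\|A^{-n}|_{E'}\|$.

We show $E'=\omega$. Fix $x$ and $n$, let $y_j,o_j$ be chosen as above for the point $T^nx$, and let $\psi$ be a unit functional on $L$ with kernel $F'_{T^nx}$. Writing a unit vector $v$ with $\psi(v)=1$ as $\sum c_jo_j$, we find $j$ with $|\psi(o_j)|\geqslant\delta/l$. Write $o_j=e+f$ with $e\in E'_{T^nx}$, $f\in F'_{T^nx}$; then $\|e\|\geqslant|\psi(e)|\geqslant\delta/l$ and $\|f\|\leqslant1+\|e\|$. So $\|A^{-n}(T^nx)f\|\leqslant C''\theta^n\|A^{-n}(T^nx)e\|$, and the line $\omega_{T^{-n}y_j}$ spanned by $A^{-n}(T^nx)o_j$ is $C\theta^n$-close to $E'_x$. It is also $C2^{-\beta n}$-close to $\omega_x$, since $T^{-n}y_j$ and $x$ agree in coordinates $\leqslant n$. Let $n\to\infty$.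

Put $L^+=F'$. As $A^{-n}(T^nx)=A^n(x)^{-1}$, we have $\|A^{-n}(T^nx)|_{F'}\|=\mathfrak{m}(A^n(x)|_{L_x^+})^{-1}$ and $\|A^{-n}(T^nx)|_{E'}\|=\|A^n(x)|_{\omega_x}\|^{-1}$, which gives \eqref{eq:hull}.
\end{proof}

The exponential rate came from the H\"older continuity of $\omega$; this is why gauges and fields are required to be H\"older throughout.

\subsection{A dominated line has a u-invariant complement}

\begin{lemma}[Complement]\label{lem:comp}
Let $W$ be a representation of $R$ and $\ell\subsetneq W$ a line with $A(x)\ell=\ell$ for all $x$. Suppose that for some $\theta<1$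
\begin{equation}\label{eq:one}
\|(A^n(x)|_{W/\ell})^{-1}\|\cdot\|A^n(x)|_\ell\|\leqslant C\theta^n,\qquad n\geqslant0 .
\end{equation}
Then there is a H\"older, $A$-invariant and u-invariant field of hyperplanes $W_x^+$ with $W=\ell\oplus W_x^+$.
\end{lemma}

\begin{proof}
Fix a linear complement $W'\cong W/\ell$ of $\ell$ and write $A=\left(\begin{smallmatrix}a&b\\0&D\end{smallmatrix}\right)$ on $\ell\oplus W'$, with $a$ scalar. The map $A(x)$ sends the graph $\{gw+w:w\in W'\}$ of $g\in\operatorname{Hom}(W',\ell)$ to the graph of $(a(x)g+b(x))D(x)^{-1}$. This action on $g$ is affine with linear part $g\mapsto a(x)gD(x)^{-1}$, whose iterates contract by \eqref{eq:one}. Define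
\[
g_x=\sum_{j\geqslant1}a^{j-1}(T^{1-j}x)\,b(T^{-j}x)\,D^j(T^{-j}x)^{-1}.
\]
Since $D^j(T^{-j}x)^{-1}=D(T^{-j}x)^{-1}D^{j-1}(T^{1-j}x)^{-1}$, the $j$-th term has norm at most $C\theta^{j-1}$, and $g$ is H\"older by Lemma~\ref{lem:IP}. In $g_{Tx}$ the first term is $b(x)D(x)^{-1}$, and the $(j+1)$-st term is $a(x)$ times the $j$-th term of $g_x$ times $D(x)^{-1}$, because $a^{j}(T^{1-j}x)=a(x)a^{j-1}(T^{1-j}x)$ and $D^{j+1}(T^{-j}x)=D(x)D^j(T^{-j}x)$. So $g_{Tx}=(a(x)g_x+b(x))D(x)^{-1}$, and the graph $W_x^+$ of $g_x$ is $A$-invariant.

Let $(x,y)\in\Sigma^u$. By \eqref{eq:iter},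
\[
H^u_{x\to y}W_x^+=A^n(T^{-n}y)\big[H^u_{T^{-n}x\to T^{-n}y}W^+_{T^{-n}x}\big].
\]
A map with blocks $(h_{kl})$ close to the identity sends the graph of $g$ to the graph of $(h_{11}g+h_{12})(h_{21}g+h_{22})^{-1}$. So for large $n$ the bracket is the graph of some $g'_n$ with $\|g'_n\|\leqslant\sup\|g\|+1$, and the right side is the graph of $g_y+a^n(T^{-n}y)(g'_n-g_{T^{-n}y})D^n(T^{-n}y)^{-1}$, which tends to $g_y$ by \eqref{eq:one}. The left side does not depend on $n$, so it equals $W_y^+$.
\end{proof}

\begin{example}\label{ex:gl2}
These two lemmas already show why a one-sided reduction lowers the group when $G=GL(2,\mathbb{R})$. Let $(A,H^s,H^u)$ be a $G$-valued su-cocycle such that $A$ and $H^s$ fix the line $o=\mathbb{R}e_1$, that is, are upper triangular. The hull of $\omega\equiv o$ has constant dimension $1$ or $2$. If it is $1$, then $H^u$ is upper triangular too. If it is $2$, then $L=\mathbb{R}^2$, inequality \eqref{eq:hull} gives \eqref{eq:one} with $W=\mathbb{R}^2$, $\ell=o$, and Lemma~\ref{lem:comp} gives a u-invariant line field, the graph of $g_x$. The gauge $\left(\begin{smallmatrix}1&g_x\\0&1\end{smallmatrix}\right)$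 fixes $o$ and turns this field into $\mathbb{R}e_2$. Now $A$ is diagonal, $H^s$ is upper triangular and $H^u$ is lower triangular. In both cases, taking the diagonal part is a homomorphism on a group containing $A$ and $H^s$, and on a group containing $A$ and $H^u$. So the diagonal parts of $A,H^s,H^u$ form an su-cocycle with values in the two-dimensional diagonal group, although in the second case the triple itself need not reduce to any proper subgroup by this construction. Section~\ref{sec:smaller} carries out the same argument for a general group.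
\end{example}

\subsection{A single orbit}
In the general case we want a gauge with values in $R$ that makes $\omega$ constant, and for this $\omega(\Sigma)$ must lie in one $R$-orbit. Lemma~\ref{lem:reduce} does not apply, since $\omega$ is not u-invariant. Along a dense forward orbit of $T$ the lines stay in one $R$-orbit, but their limits might lie in its boundary. Domination in symmetric powers excludes this.

\begin{lemma}\label{lem:orbit}
Let $(A,H^u)$ be u-minimal in $R$, $E$ a representation of $R$, and $\omega:\Sigma\to\mathbb{P}(E)$ H\"older and $A$-invariant. Then $\omega(\Sigma)$ lies in one $R$-orbit.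
\end{lemma}

\begin{proof}
By irreducibility there is $z\in\Sigma$ whose future contains every path infinitely often; every point of $\Sigma$ is a limit of $T^{n_j}z$ with $n_j\to\infty$. Let $O_{\mathbb{C}}=R_{\mathbb{C}}\,\omega_z\subset\mathbb{P}(E\otimes\mathbb{C})$, with Zariski closure $\overline{O_{\mathbb{C}}}$. Since $\omega_{T^nz}=A^n(z)\omega_z\in R\omega_z$, we have $\omega(\Sigma)\subset\overline{O_{\mathbb{C}}}\cap\mathbb{P}(E)$. Let $Y=(\overline{O_{\mathbb{C}}}\setminus O_{\mathbb{C}})\cap\mathbb{P}(E)$. By (A6), $\overline{O_{\mathbb{C}}}\setminus O_{\mathbb{C}}$ is Zariski closed, so $Y$ is the zero set of finitely many real forms (real and imaginary parts of the complex ones). It is $R$-invariant and $\omega_z\notin Y$.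

\emph{Claim: $\omega(\Sigma)\cap Y=\emptyset$.} Multiplying the defining forms by monomials, we find $k\geqslant1$ such that $Y$ is the zero set of the space $\mathcal{P}'$ of all forms of degree $k$ vanishing on $Y$. View such forms as linear functionals on $\operatorname{Sym}^kE$, evaluated at $v^k$; the space $\mathcal{P}'$ is $R$-invariant. The line field $\omega^k_x$ spanned by $v^k$, $v\in\omega_x$, is H\"older and $A$-invariant, so Lemma~\ref{lem:hull} gives a constant $R$-invariant $L=\omega_x^k\oplus L_x^+\subset\operatorname{Sym}^kE$ with \eqref{eq:hull}. Let $\mathcal{P}\subset L^*$ be the space of restrictions of elements of $\mathcal{P}'$; it is $R$-invariant. Since $\omega_z\notin Y$, there is $\varphi\in\mathcal{P}$ not vanishing on $\omega_z^k$. Put $\varphi_n=\varphi\circ A^n(z)^{-1}\in\mathcal{P}$. Then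
\[
\|\varphi_n\|\geqslant\|\varphi_n|_{\omega^k_{T^nz}}\|=\frac{\|\varphi|_{\omega_z^k}\|}{\|A^n(z)|_{\omega_z^k}\|},\qquad\|\varphi_n|_{L^+_{T^nz}}\|\leqslant\frac{\|\varphi\|}{\mathfrak{m}(A^n(z)|_{L_z^+})},
\]
so $\|\varphi_n|_{L^+_{T^nz}}\|/\|\varphi_n\|\to0$ by \eqref{eq:hull} (if $L^+=0$ the numerator is zero). Given $x\in\Sigma$, take $T^{n_j}z\to x$ such that $\varphi_{n_j}/\|\varphi_{n_j}\|$ converges to some $\psi\in\mathcal{P}$ of norm one. By continuity of $L^+$, $\psi$ vanishes on $L_x^+$, hence not on $\omega_x^k$. So a form in $\mathcal{P}'$ is nonzero at $\omega_x$, and $\omega_x\notin Y$.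

Thus $\omega(\Sigma)\subset O_{\mathbb{R}}:=O_{\mathbb{C}}\cap\mathbb{P}(E)$, and it remains to pass from the complex orbit to a real one. Complex conjugation preserves $O_{\mathbb{C}}$, since it fixes $\omega_z$ and preserves $R_{\mathbb{C}}$, and its fixed point set in $O_{\mathbb{C}}$ is $O_{\mathbb{R}}$. The fixed point set of a smooth involution is a submanifold whose tangent space is the fixed space of the derivative. Let $y\in O_{\mathbb{R}}$ and $v\in T_yO_{\mathbb{R}}$. By (A6), $v$ is the image of some $\xi\in\mathfrak{r}\otimes\mathbb{C}$ under the infinitesimal action at $y$, which commutes with conjugation; so $v=\bar v$ is also the image of $\bar\xi$, hence of $(\xi+\bar\xi)/2\in\mathfrak{r}$. Therefore every $R$-orbit in $O_{\mathbb{R}}$ is open in $O_{\mathbb{R}}$, and, being the complement of the union of the others, also closed. So $\{x:\omega_x\in R\omega_z\}$ is closed in $\Sigma$ and contains the forward orbit of $z$; it is $\Sigma$.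
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:smaller}

Let $(A,H^s,H^u)$ be the $G$-valued su-cocycle of the minimal model. Let $S\subset G$ be any algebraic subgroup such that $(A,H^s)$ is $S$-valued and s-minimal in $S$ after some $G$-gauge $\gamma_s$. We shall prove $S=G$. This suffices: a reduction to a proper algebraic subgroup could be continued to an s-minimal one inside that subgroup. Choose also an algebraic subgroup $R\subset G$ and a $G$-gauge $\gamma_u$ after which $(A,H^u)$ is $R$-valued and u-minimal in $R$. The plan is that of Example~\ref{ex:gl2}: find one gauge in which both reductions hold, so that $A$ takes values in $Q=R\cap S$; show that $R$, $S$ and $Q$ have essentially the same Levi factor; and project all three maps to it.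

\subsection{A common gauge}
By (A1) choose representations $E,E'$ of $G$ and lines $\ell_S\subset E$, $o'\subset E'$ with stabilizers $S$ and $R$ and the corresponding description of $\mathfrak{s}$ and $\mathfrak{r}$. The field $\omega_x=\gamma_s(x)\ell_S$ is H\"older, $A$-invariant and s-invariant, since in the gauge $\gamma_s$ it is the constant $\ell_S$, which $S$ fixes.

Apply the gauge $\gamma_u$. Now $(A,H^u)$ is u-minimal in $R$, so by Lemma~\ref{lem:orbit} the field $\omega$ takes values in one orbit $Ro$, and by Lemma~\ref{lem:lift} a further $R$-gauge makes $\omega\equiv o$. The pair $(A,H^u)$ remains u-minimal in $R$, and now $A$ and $H^s$ fix $o$. Let $\gamma$ be the total gauge, so that $\gamma(x)o=\gamma_s(x)\ell_S$ for all $x$. In particular $o=g\ell_S$ for some $g\in G$, $\operatorname{Stab}_G(o)=gSg^{-1}$, and $s(x)=\gamma_s(x)^{-1}\gamma(x)g$ is a H\"older map into $S$. Since $\gamma=\gamma_s\,s\,g^{-1}$, the present s-pair arises from the s-minimal pair in $S$ by the $S$-gauge $s$ followed by conjugation by the constant $g$, so it is s-minimal in $gSg^{-1}$. We rename $gSg^{-1}$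 as $S$; this does not affect the claim $S=G$. We have reached the following situation, with $Q=R\cap S$ and $\mathfrak{q}=\mathfrak{r}\cap\mathfrak{s}$:
\begin{itemize}
\item $S=\operatorname{Stab}_G(o)$, $\mathfrak{s}=\{\xi:\xi o\subset o\}$, and $R=\operatorname{Stab}_G(o')$, $\mathfrak{r}=\{\xi:\xi o'\subset o'\}$;
\item $A$ takes values in $Q$, $(A,H^s)$ is s-minimal in $S$, and $(A,H^u)$ is u-minimal in $R$.
\end{itemize}
Time reversal combined with the exchange $(R,H^u,o')\leftrightarrow(S,H^s,o)$ preserves this situation and the group $Q$. We prove four statements about $R$; each then holds for $S$.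

\subsection{Comparing $Q$ with $R$}

\medskip\noindent\textbf{Step 1.} \emph{There are $C$ and $\theta<1$ with $\|(\operatorname{Ad}A^n(x)|_{\mathfrak{r}/\mathfrak{q}})^{-1}\|\leqslant C\theta^n$ for $n\geqslant0$.} (For $S$ this reads $\|\operatorname{Ad}A^n(x)|_{\mathfrak{s}/\mathfrak{q}}\|\leqslant C\theta^n$: the directions of $R$ transverse to $Q$ are expanded and those of $S$ are contracted.)

Let $L\supset o$ be the hull of $\omega\equiv o$, a constant $R$-invariant subspace by Lemma~\ref{lem:hull}. The map $\mathfrak{r}\to\operatorname{Hom}(o,L/o)$, $\xi\mapsto(v\mapsto\xi v+o)$, is $Q$-equivariant, because $(\operatorname{Ad}(q)\xi)v=q\xi q^{-1}v$, and its kernel is $\mathfrak{r}\cap\mathfrak{s}=\mathfrak{q}$. So $\mathfrak{r}/\mathfrak{q}$ is a $Q$-invariant subspace of $\operatorname{Hom}(o,L/o)$. If $L=o$ there is nothing to prove. Otherwise the projections $L_x^+\to L/o$ are equivariant isomorphisms depending continuously on $x$, so \eqref{eq:hull} gives $\|(A^n|_{L/o})^{-1}\|\,\|A^n|_o\|\leqslant C\theta^n$. This product bounds the norm of the inverse of $A^n$ on $\operatorname{Hom}(o,L/o)$,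 which is $\phi\mapsto(A^n|_{L/o})^{-1}\phi\,A^n|_o$.

\medskip\noindent\textbf{Step 2.} \emph{$R=QR^0$.}

The subgroup $QR^0$ is a finite union of cosets of $R^0$, hence algebraic, and it contains the values of $A$. In \eqref{eq:iter} the outer factors lie in $Q$ and the middle one lies in $R^0$ for large $n$, so $QR^0$ contains the values of $H^u$. By u-minimality $QR^0=R$.

\medskip\noindent\textbf{Step 3.} \emph{Let $\varpi:R\to\bar R$ be a Levi projection. Then $d\varpi(\mathfrak{q})=\bar{\mathfrak{r}}$.}

The idea is to realize $\varpi(Q)$ as the stabilizer of a line $\ell$, to see from Step~1 that $\ell$ is dominated in the $R$-module that it generates, and to conclude from Lemma~\ref{lem:comp}, u-minimality and complete reducibility that $R$ fixes $\ell$.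

Let $\hat Q$ be the Zariski closure of $\varpi(Q)$ in $\bar R$; its Lie algebra is $d\varpi(\mathfrak{q})$ by (A5). By (A1) there are a representation of $\bar R$, which we view as a representation of $R$ through $\varpi$, and a line $\ell$ in it with stabilizer $\hat Q$ and $\{\xi\in\bar{\mathfrak{r}}:\xi\ell\subset\ell\}=d\varpi(\mathfrak{q})$. Thus $Q\ell=\ell$, $\mathfrak{q}\ell\subset\ell$, and we must show $\mathfrak{r}\ell\subset\ell$. Let $W_k$ be the span of the vectors $\xi_1\cdots\xi_jv$ with $j\leqslant k$, $\xi_1,\dots,\xi_j\in\mathfrak{r}$, $v\in\ell$. Then $\ell=W_0\subset W_1\subset\cdots$, and $W_k=W:=\bigcup_kW_k$ for large $k$. Each $W_k$ is $Q$-invariant, since $q\xi_1\cdots\xi_jv=(\operatorname{Ad}(q)\xi_1)\cdots(\operatorname{Ad}(q)\xi_j)qv$. The space $W$ is $\mathfrak{r}$-invariant, hence $R^0$-invariant by (A0), hence $R$-invariant by Step~2. Suppose $W\neq\ell$.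

For $k\geqslant1$ the multilinear map $(\xi_1,\dots,\xi_k,v)\mapsto\xi_1\cdots\xi_kv$ modulo $W_{k-1}$ vanishes if some $\xi_j$ lies in $\mathfrak{q}$: exchanging two neighboring factors changes the product by a term with $k-1$ factors, one of them a commutator in $\mathfrak{r}$, so $\xi_j$ can be moved to the right end, where $\xi_jv\in\ell$. We obtain a $Q$-equivariant surjection $(\mathfrak{r}/\mathfrak{q})^{\otimes k}\otimes\ell\to W_k/W_{k-1}$, and Step~1 gives
\[
\|(A^n|_{W_k/W_{k-1}})^{-1}\|\,\|A^n|_\ell\|\leqslant C_k\theta^{kn}\leqslant C_k\theta^n .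
\]
Let $a$ be the scalar by which $A$ acts on $\ell$ and $D$ its action on $W/\ell$. The cocycle $a(T^{-1}x)D(T^{-1}x)^{-1}$ over $T^{-1}$ has $n$-th iterate $a^n(T^{-n}x)D^n(T^{-n}x)^{-1}$ and preserves the filtration $W_k/\ell$, with diagonal blocks bounded as above. Lemma~\ref{lem:TR} yields \eqref{eq:one} with a slightly larger $\theta<1$.

By Lemmas~\ref{lem:comp} and~\ref{lem:M} there is an $R$-invariant hyperplane $W^+$ with $W=\ell\oplus W^+$. The group $R$ acts through the reductive group $\bar R$, so by (A3) $W=W^+\oplus\kappa$ with an $R$-invariant line $\kappa$. Both $\kappa$ and $\ell$ map $Q$-equivariantly onto $W/W^+$, so $A^n(x)$ acts on $\kappa$ by the scalar $a^n(x)$. If $\kappa\neq\ell$, the image of $\kappa$ in $W/\ell$ is a line on which $D^n(x)^{-1}$ acts by $a^n(x)^{-1}$, so the left side of \eqref{eq:one} is at least $1$, which is false for large $n$. So $\ell=\kappa$ is $R$-invariant, and then $W=\ell$, a contradiction. Hence $W=\ell$ and $\mathfrak{r}\ell\subset\ell$. Since $d\varpi(\mathfrak{r})=\bar{\mathfrak{r}}$, Step~3 follows.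

\medskip\noindent\textbf{Step 4.} \emph{$R_u(Q)=Q\cap R_u(R)$.}

The group $Q\cap R_u(R)$ is a normal unipotent algebraic subgroup of $Q$, so it lies in $R_u(Q)$. Conversely, by (A5) the image $\varpi(R_u(Q))=\exp\mathfrak{n}$ is a unipotent algebraic group, where $\mathfrak{n}$ is the image of the Lie algebra of $R_u(Q)$; it is connected, so it lies in $\bar R^0$. This Lie algebra is an ideal of $\mathfrak{q}$, so $\mathfrak{n}$ is an ideal of $d\varpi(\mathfrak{q})=\bar{\mathfrak{r}}$. By (A0) for the adjoint representation, $\mathfrak{n}$ is $\operatorname{Ad}(\bar R^0)$-invariant, so $\exp\mathfrak{n}$ is normal in $\bar R^0$ and lies in $R_u(\bar R^0)=R_u(\bar R)=1$. Thus $R_u(Q)\subset\ker\varpi=R_u(R)$.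

\subsection{The new model}
Write $Q=\bar Q\ltimes R_u(Q)$ with projection $\varpi_Q:Q\to\bar Q$. By Step~4, the kernel of $\varpi|_{\bar Q}$ is $\bar Q\cap R_u(R)=\bar Q\cap R_u(Q)=1$, and $\varpi(\bar Q)=\varpi(Q)$, $d\varpi(\bar{\mathfrak{q}})=d\varpi(\mathfrak{q})=\bar{\mathfrak{r}}$ by Step~3. An injective homomorphism of Lie groups with surjective differential is a diffeomorphism onto an open subgroup. So $R'=\varpi^{-1}(\varpi(Q))$ is an open subgroup of $R$ containing $Q$, and
\[
\psi_R=(\varpi|_{\bar Q})^{-1}\circ\varpi:R'\to\bar Q
\]
is a smooth homomorphism. It extends $\varpi_Q$: for $q=\bar qu$ with $\bar q\in\bar Q$, $u\in R_u(Q)$ we have $\varpi(q)=\varpi(\bar q)$. By \eqref{eq:iter}, $H^u_{x\to y}$ is a product of two elements of $Q$ and an element close to $1$, so it lies in $R'$. The map $H'^u=\psi_R(H^u)$ is H\"older, since $\psi_R$ is Lipschitz on the compact set $H^u(\Sigma^u)$. Applying $\psi_R$ to the composition rule and to \eqref{eq:u} shows that $(\varpi_Q(A),H'^u)$ is a $\bar Q$-valued u-pair.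

By the symmetry, Steps 1--4 hold for $S$, and the same construction, with the same $\bar Q$ and $\varpi_Q$, gives an open subgroup $S'\subset S$ containing $Q$ and the values of $H^s$, and a smooth homomorphism $\psi_S:S'\to\bar Q$ extending $\varpi_Q$. So $(\varpi_Q(A),\psi_S(H^s))$ is a $\bar Q$-valued s-pair with the same cocycle $\varpi_Q(A)$. Together, $(\varpi_Q(A),\psi_S(H^s),\psi_R(H^u))$ is a $\bar Q$-valued su-cocycle, and Lemma~\ref{lem:levi} with $K=Q$ gives a model with group $\bar Q$. It is here that Definition~\ref{def:model} must leave the holonomies free: the two holonomies are projected by two different homomorphisms, which agree only on $Q$.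

By minimality, $\dim G\leqslant\dim\bar Q\leqslant\dim Q\leqslant\dim G$. Since $G$ is Zariski connected, (A0) gives $Q=G$, and hence $S=G$. This proves Proposition~\ref{prop:key}, and completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}.

\begin{thebibliography}{9}

\bibitem{BG} Bochi and Gourmelon, Math. Z. 263 (2009).

\bibitem{Borel} Borel, \emph{Linear Algebraic Groups}.

\bibitem{Bowen} Bowen, Lecture Notes in Mathematics 470.

\bibitem{Velozo} Renato Velozo, \emph{Characterization of uniform hyperbolicity for fiber-bunched cocycles}, arXiv:1807.11335 (2018).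

\bibitem{Zimmer} Zimmer, \emph{Ergodic Theory and Semisimple Groups}.

\end{thebibliography}
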